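\title{Semi-proximal Dowker spaces from $\diamondsuit$ and from Cohen reals}

\begin{abstract}
A space is semi-proximal if, for some compatible uniformity, the second player has no winning strategy in the proximal game. We show that a semi-proximal Dowker space exists under $\diamondsuit$, and also in every extension obtained by adding $\omega_1$ Cohen reals, so that its existence is consistent with the negation of CH. The game-theoretic ingredient is a criterion: a Tychonoff space with a coarser metrizable topology that contains no Cantor set is semi-proximal if and only if it is a $w$-space. The hypothesis on Cantor sets cannot be dropped. Whether ZFC alone yields a semi-proximal Dowker space is not settled here.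
\end{abstract}

\section{Introduction}

Let $(X,\mathfrak U)$ be a uniform space. For an entourage $U\in\mathfrak U$ and $x\in X$ put $U[x]=\{y\in X:\langle x,y\rangle\in U\}$. The \emph{proximal game} on $(X,\mathfrak U)$ is played in innings $n<\omega$. In inning $0$, Player~I chooses an entourage $U_0$ and Player~II chooses a point $x_0\in X$. In inning $n+1$, Player~I chooses an entourage $U_{n+1}\subseteq U_n$ and Player~II chooses $x_{n+1}\in U_n[x_n]$. Player~I wins the play if $\bigcap_{n<\omega}U_n[x_n]=\emptyset$ or the sequence $(x_n)$ converges; otherwise Player~II wins. The same rules make sense when $\mathfrak U$ is only a base for a uniformity. A topological space $X$ is \emph{semi-proximal} if there is a uniformity on $X$, compatible with its topology, for which Player~II has no winning strategy in the proximal game. All spaces in this paper are Hausdorff.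

The model case is a metric space $(X,d)$ with its metric uniformity. Player~I plays $R_n=\{\langle x,y\rangle:d(x,y)<2^{-n}\}$ in inning $n$. If some $y$ lies in every $R_n[x_n]$, then $d(x_n,y)<2^{-n}$ and $x_n\to y$. So Player~I has a winning strategy, and therefore Player~II has none. The shrinking entourages force a Cauchy-like sequence; the winning condition forgives incompleteness and asks only for convergence when some point stays close to all the $x_n$. Semi-proximality is thus a weak trace of metrizability.

A \emph{Dowker space} is a normal space $X$ whose product $X\times(\omega+1)$ with a convergent sequence is not normal. A metrizable space is not Dowker, because $X\times(\omega+1)$ is again metrizable. The problem, which comes from Almontashery and Szeptycki \cite{AS}, is whether this consequence of metrizability survives the weakening: \emph{can there exist a semi-proximal Dowker space, in ZFC or consistently?}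

There is evidence in both directions. In a semi-proximal space closures are determined by convergent sequences, so a Dowker space in which all $G_\delta$ sets are open is never semi-proximal (Corollary~\ref{cor:frechet}). Semi-proximality also does not come for free with first countability, even when there is a coarser separable metric (Theorem~\ref{thm:psi}). On the other hand, the definition asks only that each single strategy of Player~II be defeated, and a requirement of this kind can often be met by a set that avoids something. This is what happens, and the answer is consistently positive.

\begin{theorem}\label{thm:main}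
A semi-proximal Dowker space exists
\begin{itemize}
\item[(i)] if $\diamondsuit$ holds, in particular in $L$;
\item[(ii)] in every extension obtained by adding $\omega_1$ Cohen reals to a model of ZFC.
\end{itemize}
In both cases there is such a space of size $\omega_1$ that is first countable, locally compact, locally countable and zero-dimensional. Hence, if ZFC is consistent, then so is ZFC together with the existence of a semi-proximal Dowker space, and so is this theory together with $\neg$CH.
\end{theorem}

Here \emph{locally countable} means that every point has a countable neighborhood, and \emph{zero-dimensional} that there is a base of clopen sets. We do not settle whether ZFC alone proves that a semi-proximal Dowker space exists.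

The proof separates the game from the Dowker construction, and the link is a local game. In \emph{Gruenhage's game} at a point $x\in X$, in inning $n$ player O chooses an open set $O_n\ni x$ and player P chooses $x_n\in O_n$; O wins if $x_n\to x$, and otherwise P wins. The space $X$ is a \emph{$w$-space} if P has a winning strategy at no point. First countable spaces are $w$-spaces, since O wins by playing a decreasing base of open neighborhoods. A \emph{Cantor set} is a homeomorphic copy of $2^\omega$.

\begin{theorem}\label{thm:criterion}
Every semi-proximal space is a $w$-space. Conversely, let $X$ be a Tychonoff space with a coarser metrizable topology, given by a metric $d$, such that $(X,d)$ contains no Cantor set. If $X$ is a $w$-space, in particular if $X$ is first countable, then $X$ is semi-proximal.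
\end{theorem}

The hypothesis on Cantor sets is sharp. For $B\subseteq 2^\omega$ let $\Psi_B=2^{<\omega}\cup B$, where the \emph{nodes} $s\in 2^{<\omega}$ are isolated and $b\in B$ has the basic neighborhoods $N_k(b)=\{b\}\cup\{b{\restriction}i:i\ge k\}$, $k<\omega$.

\begin{theorem}\label{thm:psi}
The space $\Psi_B$ is semi-proximal if and only if $B$ contains no Cantor set.
\end{theorem}

Sections~\ref{sec:local} and~\ref{sec:psi} show two ways in which Player~II can win: at one bad point, and along a Cantor set. Section~\ref{sec:criterion} shows that in the presence of a coarser metric there is no other way. By Theorem~\ref{thm:criterion} it then suffices to build a first countable Dowker topology that refines the topology of a subset of $\omega^\omega$ without Cantor sets. Sections~\ref{sec:space} and~\ref{sec:dowker} do this from a combinatorial principle (G), and Section~\ref{sec:consistency} derives (G) from $\diamondsuit$ and from Cohen reals.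

\medskip
\noindent\textbf{Notation.} Sequences are ordered by extension: $s\subseteq t$ means that $s$ is an initial segment of $t$, and $s$, $t$ are \emph{incompatible} if neither extends the other. We write $|s|$ for length and $s^\frown t$ for concatenation. For distinct $x,y\in\omega^\omega$ let $\Delta(x,y)=\min\{k:x(k)\ne y(k)\}$ and $\rho(x,y)=2^{-\Delta(x,y)}$. This is a complete metric on $\omega^\omega$, and the clopen sets $[s]=\{x\in\omega^\omega:s\subset x\}$, $s\in\omega^{<\omega}$, form a countable base for its topology. A set is \emph{nowhere dense} if its closure has empty interior.

\section{Winning at a single point}\label{sec:local}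

Recall that a \emph{uniformity} on $X$ is a filter $\mathfrak U$ of subsets of $X\times X$, each containing the diagonal, such that for every $U\in\mathfrak U$ the inverse $U^{-1}$ is in $\mathfrak U$ and $W\circ W\subseteq U$ for some $W\in\mathfrak U$. Here $W\circ W'$ is the set of pairs $\langle x,z\rangle$ with $\langle x,y\rangle\in W$ and $\langle y,z\rangle\in W'$ for some $y$, and $W^n$ is the $n$-fold composition. The uniformity is \emph{compatible} with the topology if for each $x$ the sets $U[x]$ form a base of (not necessarily open) neighborhoods at $x$. We use three facts. Since entourages contain the diagonal, $W^i\subseteq W^j$ for $i\le j$. For every $U\in\mathfrak U$ and $n\ge1$ there is a symmetric $W\in\mathfrak U$ with $W^n\subseteq U$: halve $U$ repeatedly and intersect the result with its inverse. A space has a compatible uniformity if and only if it is Tychonoff. In the strategies described below, all choices of such entourages are fixed in advance by a choice function.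

\begin{proposition}\label{prop:w}
If P has a winning strategy in Gruenhage's game at some $x\in X$, then Player~II has a winning strategy in the proximal game for every compatible uniformity on $X$. So every semi-proximal space is a $w$-space.
\end{proposition}

\begin{proof}
Let $\pi$ be a winning strategy for P at $x$. Player~II wants to keep $x$ in every $U_n[x_n]$ and to prevent convergence. Playing the answers of $\pi$ prevents convergence to $x$; returning to $x$ at every second move prevents convergence to any other point.

After Player~I plays $U_n$, Player~II fixes a symmetric entourage $W_n$ with $W_n\circ W_n\subseteq U_n$ and, for $n>0$, $W_n\subseteq W_{n-1}$. If $n$ is even, II plays $x_n=x$. If $n$ is odd, II feeds the open set $\operatorname{int}W_n[x]\ni x$ as the next move of O into an auxiliary play of Gruenhage's game and plays the answer $x_n$ of $\pi$. In both cases $x_n\in W_n[x]$.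

By symmetry $\langle x_n,x\rangle\in W_n\subseteq U_n$, so $x\in U_n[x_n]$ for all $n$. Moreover $\langle x,x_{n+1}\rangle\in W_{n+1}\subseteq W_n$, hence $\langle x_n,x_{n+1}\rangle\in W_n\circ W_n\subseteq U_n$, and the moves of II are legal. If $(x_n)$ converged, its limit would be $x$, because the even terms equal $x$ and $X$ is Hausdorff. Then the odd terms would converge to $x$, although they are the moves of the winning strategy $\pi$. So II wins.
\end{proof}

A \emph{P-space} is a space in which every $G_\delta$ set is open.

\begin{corollary}\label{cor:frechet}
If $X$ is semi-proximal and $x\in\overline A$, then some sequence in $A$ converges to $x$. No non-discrete P-space is semi-proximal, and no Dowker space that is a P-space is semi-proximal.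
\end{corollary}

\begin{proof}
If no sequence in $A$ converges to $x$, then P wins at $x$ by playing $x_n\in O_n\cap A$. Let $x$ be a non-isolated point of a P-space and $A=X\setminus\{x\}$. For any points $x_n\in A$ the set $X\setminus\{x_n:n<\omega\}$ is a $G_\delta$, hence an open neighborhood of $x$, so $x_n\not\to x$. Finally, a discrete space is metrizable, so a Dowker space is not discrete.
\end{proof}

For example, the ordinal space $\omega_1+1$ is not semi-proximal, since no sequence of countable ordinals converges to $\omega_1$.

\section{Winning along a Cantor set}\label{sec:psi}

The spaces $\Psi_B$ are the simplest ones in which the global side of the game appears. For distinct $u,v\in 2^{<\omega}\cup 2^\omega$ let $u\wedge v$ be the longest common initial segment and put $d(u,v)=2^{-|u\wedge v|}$. Since $|u\wedge w|\ge\min(|u\wedge v|,|v\wedge w|)$, this is an ultrametric; on $2^\omega$ it agrees with $\rho$.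

\begin{lemma}\label{lem:psi}
The space $\Psi_B$ is first countable and Tychonoff. The topology of $d$ on $\Psi_B$ is separable and coarser than that of $\Psi_B$, and every Cantor set in $(\Psi_B,d)$ is contained in $B$.
\end{lemma}

\begin{proof}
First countability is part of the definition. A node $s$ is $d$-isolated, because $d(s,v)\ge 2^{-|s|}$ for $v\ne s$. The $d$-balls around $b\in B$ are the sets $\{u\in\Psi_B:u\supseteq b{\restriction}n\}$, and such a set contains $N_n(b')$ for each $b'\in B$ in it. So the topology of $d$ is coarser, $\Psi_B$ is Hausdorff, and the countably many nodes are $d$-dense. The set $N_k(b)$ is closed in $\Psi_B$: nodes are isolated, and for $b'\in B\setminus\{b\}$ the set $N_j(b')$ with $j>\Delta(b,b')$ misses it. A Hausdorff space with a base of clopen sets is Tychonoff. A Cantor set has no isolated points, so a Cantor set in $(\Psi_B,d)$ contains no node.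
\end{proof}

\begin{example}\label{ex:play}
Let $B=2^\omega$, and let $\mathfrak U$ be the uniformity generated by the equivalence relations of the partitions of $\Psi_B$ into clopen sets; it is compatible because $\Psi_B$ is zero-dimensional. Suppose that Player~I imitates the metric strategy and plays $U_n=\{\langle u,v\rangle:u=v\text{ or }|u\wedge v|\ge n\}$. Player~II walks along the branch $b=0^\omega$ and steps off it at every second move: $x_n=0^n$ for even $n$ and $x_n={0^n}^\frown\langle1\rangle$ for odd $n$. Then $|x_n\wedge x_{n+1}|=n$ and $|x_n\wedge b|=n$, so the moves are legal and $b\in\bigcap_nU_n[x_n]$. The even terms converge to $b$ and the odd terms lie outside $N_0(b)$. So II wins this play.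

This is not yet a winning strategy, because II has committed to $b$. Suppose Player~I knows that $b$ is the only possible point of $\bigcap_nU_n[x_n]$. Then I plays partitions $U_n$ that refine $\{N_n(b),\Psi_B\setminus N_n(b)\}$. Either $b\notin U_n[x_n]$ for some $n$, and the intersection is empty, or $x_n\in N_n(b)$ for all $n$, and $x_n\to b$. To win, II must keep the final branch undecided at every finite stage.
\end{example}

The second paragraph of the example is the idea of Theorem~\ref{thm:criterion}: a strategy that never decides its limit point produces a Cantor set of limit points. The first paragraph becomes a winning strategy once we know that a single entourage cannot cut all branches away from their surroundings at the same time. This is a Baire category argument. Let $C\subseteq B$ be a Cantor set and $T=\{b{\restriction}n:b\in C,\ n<\omega\}$, and for $t\in T$ let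
\[
Y_t=\{u\in T:u\supseteq t\}\cup(C\cap[t]).
\]

\begin{lemma}\label{lem:baire}
Let $\mathfrak U$ be a compatible uniformity on $\Psi_B$. For every $U\in\mathfrak U$ and $s\in T$ there is $t\in T$ with $t\supseteq s$ and $Y_t\times Y_t\subseteq U$.
\end{lemma}

\begin{proof}
Let $W$ be a symmetric entourage with $W^6\subseteq U$. For $b\in C$ the set $W[b]$ is a neighborhood of $b$, so there is $k(b)$ with $b{\restriction}i\in W[b]$ for all $i\ge k(b)$. Put $C_k=\{b\in C:k(b)\le k\}$. The nonempty compact metric space $(C\cap[s],\rho)$ is covered by the sets $C_k$. By the Baire category theorem there are $k$ and $t\in T$ with $t\supseteq s$ such that $C_k\cap[t]$ is $\rho$-dense in $C\cap[t]$. This persists when $t$ is lengthened inside $T$, so we may assume $|t|\ge k$.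

Let $u\in T$ with $u\supseteq t$. Then $C\cap[u]$ is a nonempty relatively open subset of $C\cap[t]$, so it contains some $b\in C_k$. Both $t$ and $u$ are initial segments of $b$ of length at least $k\ge k(b)$, so $t,u\in W[b]$ and $\langle t,u\rangle\in W^2$. Now let $b\in C\cap[t]$ be arbitrary and $i\ge\max(|t|,k(b))$. Then $\langle t,b{\restriction}i\rangle\in W^2$ by the previous case and $\langle b{\restriction}i,b\rangle\in W$, so $\langle t,b\rangle\in W^3$. Thus $\langle t,y\rangle\in W^3$ for all $y\in Y_t$. Since $W^3$ is symmetric, any two points of $Y_t$ form a pair in $W^6\subseteq U$.
\end{proof}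

\begin{proposition}\label{prop:cantor}
If $B$ contains a Cantor set $C$, then Player~II has a winning strategy in the proximal game on $\Psi_B$ for every compatible uniformity.
\end{proposition}

\begin{proof}
Every $t\in T$ has two incompatible proper extensions in $T$: since $C$ has no isolated points, $C\cap[t]$ contains points $b\ne b'$, and long initial segments of $b$ and $b'$ will do.

In inning $n$, after $U_n$ is played, II uses Lemma~\ref{lem:baire} to choose $t_n\in T$ with $Y_{t_n}\times Y_{t_n}\subseteq U_n$ and, for $n>0$, $t_n\supsetneq t_{n-1}$. If $n$ is even, II plays $x_n=t_n$. If $n$ is odd, II takes incompatible proper extensions $v_n,w_n\in T$ of $t_n$, plays $x_n=v_n$, and in the next inning chooses $t_{n+1}\supseteq w_n$.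

We have $x_n\in Y_{t_n}$ and $x_{n+1}\in Y_{t_{n+1}}\subseteq Y_{t_n}$, so $\langle x_n,x_{n+1}\rangle\in U_n$ and the moves are legal. Let $b=\bigcup_nt_n\in 2^\omega$. All initial segments of $b$ lie in $T$ and $C$ is compact, hence closed in $2^\omega$, so $b\in C$. Then $b\in Y_{t_n}$ and $b\in U_n[x_n]$ for all $n$. The even terms are initial segments of $b$ of increasing length, so they converge to $b$. For odd $n$ the node $v_n$ is incompatible with $w_n\subset b$, so $x_n\notin N_0(b)$. Hence $(x_n)$ does not converge, and II wins.
\end{proof}

\section{The criterion for semi-proximality}\label{sec:criterion}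

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
The first statement is Proposition~\ref{prop:w}. For the converse let $X$ be a Tychonoff $w$-space and $d$ a metric as in the theorem.

\emph{The uniformity.} Player~I must be able to play both topologically small and $d$-small entourages. Since $X$ is Tychonoff, it has a compatible uniformity $\mathfrak U_0$. Let $R_n=\{\langle x,y\rangle:d(x,y)<2^{-n}\}$, and let $\mathfrak U$ be the filter generated by the sets $U\cap R_n$ with $U\in\mathfrak U_0$ and $n<\omega$. It is a uniformity: $(U\cap R_n)^{-1}=U^{-1}\cap R_n$, and $(W\cap R_{n+1})^2\subseteq U\cap R_n$ if $W^2\subseteq U$. It is compatible: $(U\cap R_n)[x]=U[x]\cap R_n[x]$ is a neighborhood of $x$ because $d$-balls are open in $X$, and $\mathfrak U\supseteq\mathfrak U_0$.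

\emph{Values of runs.} Suppose that $\sigma$ is a winning strategy for II in the game on $(X,\mathfrak U)$. A \emph{run} is a play in which II follows $\sigma$ and $U_n\subseteq R_n$ for all $n$. A \emph{position} is a finite sequence of complete innings $0,\dots,k$ with the same two properties. Every position extends to a run, since I can play $U_n\cap R_{n+1}$ after $U_n$. In a run, $\bigcap_nU_n[x_n]\ne\emptyset$ because $\sigma$ wins, and every $y$ in this intersection satisfies $d(x_n,y)<2^{-n}$ for all $n$. So the intersection is a single point, the \emph{value} of the run. If two runs agree through inning $k$, their values $y,z$ both lie in $R_k[x_k]$, so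
\begin{equation}\label{eq:values}
d(y,z)<2^{1-k}.
\end{equation}
Either some position decides the value, or none does.

\emph{Case 1: there is a position $p$, ending with inning $k$, such that all runs extending $p$ have the same value $y$.} We turn $\sigma$ into a winning strategy for P in Gruenhage's game at $y$. P simulates a run extending $p$. When O plays $O_n$, P lets Player~I play, in inning $m=k+1+n$, a symmetric entourage $U_m\subseteq U_{m-1}\cap R_m$ with $U_m[y]\subseteq O_n$, and answers O with the reply $x_m$ of $\sigma$. The position reached extends to a run, whose value is $y$, so $y\in U_m[x_m]$. By symmetry $x_m\in U_m[y]\subseteq O_n$, and the answer is legal. Since $\sigma$ wins the simulated run, $(x_m)$ does not converge, in particular not to $y$. So P wins at $y$, which contradicts the $w$-space property.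

\emph{Case 2: every position is extended by two runs with different values.} We construct positions $p_s$, $s\in 2^{<\omega}$. Let $p_\emptyset$ be any position consisting of inning $0$. Given $p_s$, take two runs extending it with values $y\ne y'$, choose $k$ larger than the last inning of $p_s$ with $2^{2-k}\le d(y,y')$, and let $p_{s^\frown 0}$ and $p_{s^\frown 1}$ be the initial parts of the two runs through inning $k$. If a run extending $p_{s^\frown 0}$ and a run extending $p_{s^\frown 1}$ had the same value $z$, then \eqref{eq:values} would give $d(y,y')\le d(y,z)+d(z,y')<2^{2-k}$. So such runs have different values.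

For $b\in 2^\omega$ the union $\bigcup_np_{b\restriction n}$ is a run; let $f(b)\in X$ be its value. The map $f$ is injective by what we have just shown. If $b{\restriction}n=b'{\restriction}n$, both runs extend $p_{b\restriction n}$, whose last inning is at least $n$, so $d(f(b),f(b'))<2^{1-n}$ by \eqref{eq:values}. Thus $f$ is a continuous injection of the compact space $2^\omega$ into $(X,d)$, hence an embedding, and $(X,d)$ contains a Cantor set. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:psi}]
If $B$ contains a Cantor set, apply Proposition~\ref{prop:cantor}. If not, then $(\Psi_B,d)$ contains no Cantor set by Lemma~\ref{lem:psi}, and Theorem~\ref{thm:criterion} applies to the first countable Tychonoff space $\Psi_B$.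
\end{proof}

Thus the hypothesis ``no Cantor set'' in Theorem~\ref{thm:criterion} cannot be dropped, even for first countable spaces with a coarser separable metrizable topology.

\begin{example}
Semi-proximality is far from metrizability; it does not imply normality. List the Cantor sets in $2^\omega$ as $C_\xi$, $\xi<2^{\aleph_0}$. Each has size $2^{\aleph_0}$, so by recursion we can choose points $c_\xi\in C_\xi$ and $b_\xi\in 2^\omega$, all distinct. The set $B=\{b_\xi:\xi<2^{\aleph_0}\}$ misses every $c_\xi$, so it contains no Cantor set and $\Psi_B$ is semi-proximal. The set $B$ is closed and discrete in $\Psi_B$. If $\Psi_B$ were normal, Urysohn's lemma would give for each $A\subseteq B$ a continuous real function that is $0$ on $A$ and $1$ on $B\setminus A$, and these are $2^{2^{\aleph_0}}$ functions. But a continuous real function is determined by its values on the countable dense set of nodes, so there are only $2^{\aleph_0}$ of them.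
\end{example}

\section{The principle (G) and the ladder topology}\label{sec:space}

We first record how the product will fail to be normal.

\begin{lemma}\label{lem:product}
Let $D_0\supseteq D_1\supseteq\cdots$ be closed subsets of a space $X$ with $\bigcap_mD_m=\emptyset$. Suppose that $\bigcap_mU_m\ne\emptyset$ whenever $U_m\supseteq D_m$ are open sets. Then $X\times(\omega+1)$ is not normal.
\end{lemma}

\begin{proof}
Let $C_0=\{(x,m):m<\omega,\ x\in D_m\}$ and $C_1=X\times\{\omega\}$. These sets are disjoint and $C_1$ is closed. The set $C_0$ is closed as well. A point $(x,m)\notin C_0$ with $m<\omega$ has the neighborhood $(X\setminus D_m)\times\{m\}$, which misses $C_0$. For a point $(x,\omega)$ pick $j$ with $x\notin D_j$; the neighborhood $(X\setminus D_j)\times[j,\omega]$ misses $C_0$ because $D_m\subseteq D_j$ for $m\ge j$. Suppose that $W_0\supseteq C_0$ and $W_1\supseteq C_1$ are disjoint open sets. The sets $U_m=\{x:(x,m)\in W_0\}$ are open and contain $D_m$, so there is $y\in\bigcap_mU_m$. Since $(y,\omega)\in W_1$, we have $(y,m)\in W_1$ for large $m$, while $(y,m)\in W_0$ for all $m$. This is a contradiction.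
\end{proof}

The space will be a set $X=\{x_\delta:\delta<\omega_1\}\subseteq\omega^\omega$ with a topology finer than that of $\rho$. As in $\Psi_B$, a point $x_\delta$ is either isolated or the limit of a designated sequence, its \emph{ladder} $E_\delta\subseteq\delta$; unlike in $\Psi_B$, the points of the ladder need not be isolated. Each point has a \emph{level} $r(\delta)<\omega$, and $D_m$ consists of the points of level at least $m$. If ladders never use points of a higher level, each $D_m$ is closed. If every uncountable set of points of level less than $m$ has a limit point of level $m$, then every open $U_m\supseteq D_m$ has countable complement, and Lemma~\ref{lem:product} applies.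

Normality is the harder demand. If the initial segments $\{x_\beta:\beta\le\alpha\}$ are clopen and metrizable, normality would follow from the statement that any two uncountable closed sets meet. But this statement is incompatible with a coarser topology from $\omega^\omega$. All but countably many $x\in X$ have $X\cap[x{\restriction}k]$ uncountable for every $k$; two such points give incompatible $s,t$ for which $X\cap[s]$ and $X\cap[t]$ are disjoint uncountable clopen sets. In this example the metric itself separates the two sets. So we localize: two closed sets that are uncountable everywhere in the same basic set $[s]$ have to meet, and otherwise they are separated by $\rho$-open sets up to an error in a nowhere dense set. We make this error countable by requiring that $X$ meet each nowhere dense set in a countable set, and the same requirement excludes Cantor sets. This leads to the following principle.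

\begin{definition}
Principle (G) asserts that there are distinct points $x_\delta\in\omega^\omega$ $(\delta<\omega_1)$, a function $r:\omega_1\to\omega$ and sets $E_\delta\subseteq\delta$ with the properties (G1)--(G3) below. Call $A\subseteq\omega_1$ \emph{essentially dense in $[s]$} if for each $t\supseteq s$ uncountably many $\beta\in A$ have $x_\beta\in[t]$.
\begin{itemize}
\item[(G1)] Every nowhere dense subset of $\omega^\omega$ contains $x_\delta$ for only countably many $\delta$.
\item[(G2)] For each $\delta$, either $E_\delta=\emptyset$, or $\delta$ is a limit ordinal, $E_\delta$ is cofinal in $\delta$ of order type $\omega$, and for every $k$ all but finitely many $\beta\in E_\delta$ satisfy $x_\beta\in[x_\delta{\restriction}k]$. Moreover $r(\beta)\le r(\delta)$ for all $\beta\in E_\delta$.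
\item[(G3)] If $s\in\omega^{<\omega}$, $m<\omega$, and $A,B\subseteq\{\beta:r(\beta)\le m\}$ are essentially dense in $[s]$, then there is $\delta$ with $r(\delta)=m$ such that $E_\delta\cap A$ and $E_\delta\cap B$ are infinite.
\end{itemize}
\end{definition}

\begin{theorem}\label{thm:space}
Principle (G) implies that there is a semi-proximal Dowker space of size $\omega_1$ that is first countable, locally compact, locally countable and zero-dimensional.
\end{theorem}

\begin{theorem}\label{thm:G}
\begin{itemize}
\item[(i)] $\diamondsuit$ implies (G).
\item[(ii)] (G) holds after adding $\omega_1$ Cohen reals to any model of ZFC.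
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} follows. Indeed $\diamondsuit$ holds in $L$; and adding Cohen reals preserves cardinals, so if $2^{\aleph_0}\ge\aleph_2$ holds in the ground model, it holds in the extension.

For the rest of this section and the next, fix witnesses for (G). Put $X=\{x_\delta:\delta<\omega_1\}$ and
\begin{gather*}
X_{\le\alpha}=\{x_\beta:\beta\le\alpha\},\qquad X_{>\alpha}=X\setminus X_{\le\alpha},\\
L_m=\{x_\delta:r(\delta)\le m\},\qquad D_m=\{x_\delta:r(\delta)\ge m\}.
\end{gather*}
A neighborhood of $x_\delta$ must contain neighborhoods of the points of a tail of the ladder. We choose one such neighborhood for each ladder point, once and for all, and choose it small in two senses: small for $\rho$, so that the new topology refines that of $\rho$, and far up in $\omega_1$, so that initial segments are closed. By recursion on $\delta$ we define sets $N_k(\delta)$, $k<\omega$, such that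
\begin{itemize}
\item[(N1)] $x_\delta\in N_{k+1}(\delta)\subseteq N_k(\delta)\subseteq X_{\le\delta}\cap[x_\delta{\restriction}k]\cap L_{r(\delta)}$;
\item[(N2)] for each $\alpha<\delta$ there is $k$ with $N_k(\delta)\cap X_{\le\alpha}=\emptyset$.
\end{itemize}
If $E_\delta=\emptyset$, put $N_k(\delta)=\{x_\delta\}$. Otherwise enumerate $E_\delta$ increasingly as $\beta_0<\beta_1<\cdots$ and let $l_i=\Delta(x_{\beta_i},x_\delta)$; by (G2), $l_i\to\infty$. Put $j_0=l_0$. For $i\ge1$ use (N2) for $\beta_i$, and the fact that the sets $N_j(\beta_i)$ decrease, to choose $j_i\ge l_i$ with $N_{j_i}(\beta_i)\cap X_{\le\beta_{i-1}}=\emptyset$. We call the sets $N_{j_i}(\beta_i)$ the \emph{pieces} at $\delta$ and define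
\[
N_k(\delta)=\{x_\delta\}\cup\bigcup\{N_{j_i}(\beta_i):i\ge k,\ l_i\ge k\}.
\]
These sets decrease with $k$. If $l_i\ge k$, then $N_{j_i}(\beta_i)\subseteq[x_{\beta_i}{\restriction}l_i]=[x_\delta{\restriction}l_i]\subseteq[x_\delta{\restriction}k]$. Also $N_{j_i}(\beta_i)\subseteq X_{\le\beta_i}\cap L_{r(\beta_i)}\subseteq X_{\le\delta}\cap L_{r(\delta)}$ by the last clause of (G2). This gives (N1). For (N2), given $\alpha<\delta$ take $k\ge1$ with $\beta_{k-1}\ge\alpha$; for $i\ge k$ the piece $N_{j_i}(\beta_i)$ misses $X_{\le\beta_{i-1}}\supseteq X_{\le\alpha}$, and $x_\delta\notin X_{\le\alpha}$.

Let $\tau$ consist of the sets $W\subseteq X$ such that for every $x_\delta\in W$ some $N_k(\delta)$ is contained in $W$. It is a topology because the $N_k(\delta)$ decrease with $k$. From now on $X$ carries the topology $\tau$.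

\begin{lemma}\label{lem:tau}
\begin{itemize}
\item[(a)] Each $N_k(\delta)$ is open, so $\{N_k(\delta):k<\omega\}$ is a base at $x_\delta$.
\item[(b)] $\tau$ refines the topology of $\rho$ on $X$; in particular $X$ is Hausdorff.
\item[(c)] Each $N_k(\delta)$ is compact, clopen and countable. So $X$ is first countable, locally compact, locally countable, zero-dimensional and Tychonoff.
\item[(d)] Each $D_m$ is closed. Each $X_{\le\alpha}$ is clopen and metrizable.
\item[(e)] If $Y\subseteq X$ is closed and $x_\beta\in Y$ for infinitely many $\beta\in E_\delta$, then $x_\delta\in Y$.
\end{itemize}
\end{lemma}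

\begin{proof}
(a) Induction on $\delta$. A point $x_\gamma\ne x_\delta$ of $N_k(\delta)$ lies in a piece $N_{j_i}(\beta_i)\subseteq N_k(\delta)$, which is open by induction and so contains some $N_l(\gamma)$. For the point $x_\delta$ use $N_k(\delta)$ itself.

(b) If $x_\delta\in[s]$, then $N_{|s|}(\delta)\subseteq[x_\delta{\restriction}|s|]=[s]$ by (N1).

(c) Compactness is proved by induction on $\delta$; the case $E_\delta=\emptyset$ is trivial. In an open cover of $N_k(\delta)$, a member containing $x_\delta$ contains $N_j(\delta)$ for some $j\ge k$. The set $N_k(\delta)\setminus N_j(\delta)$ is covered by the pieces $N_{j_i}(\beta_i)\subseteq N_k(\delta)$ with $i<j$ or $l_i<j$. Since $l_i\to\infty$, these are finitely many, and each is compact by induction. So there is a finite subcover. Compact subsets of a Hausdorff space are closed, and $N_k(\delta)\subseteq X_{\le\delta}$ is countable.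

(d) If $r(\delta)<m$, then $N_0(\delta)\subseteq L_{r(\delta)}$ misses $D_m$. The set $X_{\le\alpha}$ is open by (N1) and closed by (N2). It is countable and first countable, hence second countable, and it is regular; so it is metrizable by the Urysohn metrization theorem.

(e) Here $E_\delta\ne\emptyset$, and each $N_k(\delta)$ contains $x_{\beta_i}$ for all but finitely many $i$. So every neighborhood of $x_\delta$ meets $Y$.
\end{proof}

To see what the neighborhoods look like, note that the pieces at $\delta$ are pairwise disjoint, since $N_{j_i}(\beta_i)\subseteq X_{\le\beta_i}\setminus X_{\le\beta_{i-1}}$. If all $x_{\beta_i}$ are isolated, $N_k(\delta)$ is a convergent sequence with its limit, as in $\Psi_B$. If each piece is such a convergent sequence, $N_k(\delta)$ is the one-point compactification of a sum of countably many copies of $\omega+1$, that is, a copy of $\omega^2+1$.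

\section{The space is a semi-proximal Dowker space}\label{sec:dowker}

To apply (G3) to a closed set $Y$ we must locate the basic sets $[s]$ in which $Y$ is uncountable everywhere. Because (G3) works with points of bounded level, we do this for each $Y\cap L_m$ separately. For $Y\subseteq X$ and $m<\omega$ let
\[
P_m(Y)=\{z\in\omega^\omega:Y\cap L_m\cap[z{\restriction}k]\text{ is uncountable for all }k\},
\]
let $O_m(Y)$ be the interior of $P_m(Y)$ in $\omega^\omega$, and put $O(Y)=\bigcup_mO_m(Y)$. Since $L_m\subseteq L_{m+1}$, we have $O_m(Y)\subseteq O_{m+1}(Y)$.

\begin{lemma}\label{lem:kernel}
For every $Y\subseteq X$ the sets $(Y\cap L_m)\setminus O_m(Y)$ and $Y\setminus O(Y)$ are countable.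
\end{lemma}

\begin{proof}
The complement of $P_m(Y)$ is the union of the sets $[s]$ for which $Y\cap L_m\cap[s]$ is countable. There are countably many $s$, so $P_m(Y)$ is closed and $(Y\cap L_m)\setminus P_m(Y)$ is countable. The set $P_m(Y)\setminus O_m(Y)$ is closed with empty interior, so by (G1) it contains only countably many points of $X$. This proves the first claim. The second follows from $Y\setminus O(Y)\subseteq\bigcup_m\big((Y\cap L_m)\setminus O_m(Y)\big)$.
\end{proof}

\begin{lemma}\label{lem:meet}
If $H,K\subseteq X$ are closed and $O_m(H)\cap O_m(K)\ne\emptyset$, then there is $x_\delta\in H\cap K$ with $r(\delta)=m$.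
\end{lemma}

\begin{proof}
Take $s$ with $[s]\subseteq O_m(H)\cap O_m(K)$, and let $A=\{\beta:x_\beta\in H\cap L_m\}$ and $B=\{\beta:x_\beta\in K\cap L_m\}$. If $t\supseteq s$, any $z\in[t]$ lies in $P_m(H)\cap P_m(K)$, and $k=|t|$ shows that $H\cap L_m\cap[t]$ and $K\cap L_m\cap[t]$ are uncountable. So $A$ and $B$ are essentially dense in $[s]$. By (G3) there is $\delta$ with $r(\delta)=m$ and $E_\delta\cap A$, $E_\delta\cap B$ infinite, and $x_\delta\in H\cap K$ by Lemma~\ref{lem:tau}(e).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:space}]
The space $X$ has size $\omega_1$ since the $x_\delta$ are distinct, and it has the four local properties by Lemma~\ref{lem:tau}(c).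

\emph{$X\times(\omega+1)$ is not normal.} This uses Lemma~\ref{lem:meet} for a single set. The sets $D_m$ are closed, decrease, and have empty intersection. Let $U_m\supseteq D_m$ be open and $F_m=X\setminus U_m$. Then $F_m$ is closed and all its points have level less than $m$, so $F_m\subseteq L_m$. If $F_m$ were uncountable, then $O_m(F_m)\ne\emptyset$ by Lemma~\ref{lem:kernel}, and Lemma~\ref{lem:meet} with $H=K=F_m$ would give a point of $F_m$ of level $m$. So every $F_m$ is countable, $\bigcup_mF_m\ne X$, and $\bigcap_mU_m\ne\emptyset$. Lemma~\ref{lem:product} applies.

\emph{$X$ is normal.} Let $H,K$ be disjoint closed sets. If $O_m(H)\cap O_{m'}(K)\ne\emptyset$, then $O_n(H)\cap O_n(K)\ne\emptyset$ for $n=\max(m,m')$, and Lemma~\ref{lem:meet} gives a point of $H\cap K$. Hence $O(H)\cap O(K)=\emptyset$: these two $\rho$-open sets separate $H$ and $K$ except for countably many points. By Lemma~\ref{lem:kernel} there is $\alpha<\omega_1$ with $(H\setminus O(H))\cup(K\setminus O(K))\subseteq X_{\le\alpha}$. The space $X_{\le\alpha}$ is metrizable and open in $X$, so there are disjoint open sets $W_H,W_K\subseteq X_{\le\alpha}$ with $W_H\supseteq H\cap X_{\le\alpha}$ and $W_K\supseteq K\cap X_{\le\alpha}$.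 Consider
\[
W_H\cup(O(H)\cap X_{>\alpha})\qquad\text{and}\qquad W_K\cup(O(K)\cap X_{>\alpha}).
\]
These sets are open by Lemma~\ref{lem:tau}(b),(d). They are disjoint, because their parts in $X_{\le\alpha}$ are disjoint and so are their parts in $X_{>\alpha}$. They contain $H$ and $K$, because $H\cap X_{>\alpha}\subseteq O(H)$ and $K\cap X_{>\alpha}\subseteq O(K)$.

\emph{$X$ is semi-proximal.} The space $X$ is first countable and Tychonoff, and $\rho$ induces a coarser topology. A compact set $C\subseteq\omega^\omega$ is closed and contains no $[s]$, since $\{z(|s|):z\in C\}$ is finite; so it is nowhere dense. A Cantor set in $(X,\rho)$ would therefore be a nowhere dense set containing uncountably many $x_\delta$, contrary to (G1). Theorem~\ref{thm:criterion} applies.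
\end{proof}

\begin{remark}
Condition (G1) is used twice, in Lemma~\ref{lem:kernel} and to exclude Cantor sets. The inequality $r(\beta)\le r(\delta)$ in (G2) makes the sets $D_m$ closed. Normality needs only the existence of $\delta$ in (G3), while the equality $r(\delta)=m$ is what makes the sets $F_m$ countable. It is this equality that forces $r$ to be unbounded; for a bounded $r$ some $D_m$ would be empty and the hypothesis of Lemma~\ref{lem:product} would fail.
\end{remark}

\section{Consistency of (G)}\label{sec:consistency}

The difficulty in (G3) is that the ladder $E_\delta$ must be chosen at stage $\delta$, for sets $A,B$ of which only the traces on $\delta$ can be visible. Recall that a \emph{club} is a closed unbounded subset of $\omega_1$, that the intersection of two clubs is a club, and that a set is \emph{stationary} if it meets every club. For every $g:\omega_1\to\omega_1$ the limit ordinals $\delta$ with $g(\beta)<\delta$ for all $\beta<\delta$ form a club. Given points $x_\beta\in\omega^\omega$, call $A\subseteq\omega_1$ \emph{dense in $[s]$ below $\delta$} if for all $\beta<\delta$ and $t\supseteq s$ there is $\beta'\in A$ with $\beta<\beta'<\delta$ and $x_{\beta'}\in[t]$. This depends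 only on $A\cap\delta$ and $\langle x_\beta:\beta<\delta\rangle$.

\begin{lemma}\label{lem:club}
If $A$ is essentially dense in $[s]$, then the set of limit ordinals $\delta$ such that $A$ is dense in $[s]$ below $\delta$ contains a club.
\end{lemma}

\begin{proof}
Let $g(\beta)=\sup_{t\supseteq s}\min\{\beta'\in A:\beta'>\beta,\ x_{\beta'}\in[t]\}$. The minima exist by essential density, and the supremum of countably many countable ordinals is countable. Every limit $\delta$ closed under $g$ is as required.
\end{proof}

\subsection{Guessing with $\diamondsuit$}

The principle $\diamondsuit$ asserts that there are sets $S_\delta\subseteq\delta$ $(\delta<\omega_1)$ such that $\{\delta:S\cap\delta=S_\delta\}$ is stationary for every $S\subseteq\omega_1$. It implies CH, since every $S\subseteq\omega$ equals $S_\delta$ for some $\delta\ge\omega$.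

\begin{proof}[Proof of Theorem~\ref{thm:G}(i)]
We first guess quadruples. Fix a bijection $\varphi:\omega_1\times\omega\to\omega_1$ and a bijection $\nu$ from $\omega^{<\omega}\times\omega$ onto $\omega\setminus\{0,1\}$. The limit ordinals $\delta$ with $\varphi[\delta\times\omega]=\delta$ form a club $C$. Code $(A,B,s,m)$ by
\[
S=\varphi[A\times\{0\}]\cup\varphi[B\times\{1\}]\cup\{\varphi(0,\nu(s,m))\}.
\]
For $\delta\in C$ the set $S\cap\delta$ is the code of $(A\cap\delta,B\cap\delta,s,m)$. If $\delta\in C$ and $S_\delta$ is a code, let $(A_\delta,B_\delta,s_\delta,m_\delta)$ be the quadruple that it codes; for the other limit $\delta$ take $(\emptyset,\emptyset,\emptyset,0)$. Then for all $A,B\subseteq\omega_1$, $s$ and $m$ the set of limit $\delta$ with $(A_\delta,B_\delta,s_\delta,m_\delta)=(A\cap\delta,B\cap\delta,s,m)$ is stationary.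

A closed set $Z\subseteq\omega^\omega$ is determined by $\{t:[t]\cap Z=\emptyset\}$, so by CH the closed nowhere dense sets can be listed as $Z_\xi$, $\xi<\omega_1$. We define $x_\delta$, $r(\delta)$, $E_\delta$ by recursion. At stage $\delta$ the set $M_\delta=\bigcup_{\xi<\delta}Z_\xi\cup\{x_\beta:\beta<\delta\}$ is a countable union of nowhere dense sets, so by the Baire category theorem it contains no $[s]$. Call $\delta$ \emph{active} if it is a limit, $A_\delta,B_\delta\subseteq\{\beta<\delta:r(\beta)\le m_\delta\}$, and $A_\delta$, $B_\delta$ are dense in $[s_\delta]$ below $\delta$.

If $\delta$ is not active, put $r(\delta)=0$, $E_\delta=\emptyset$, and pick $x_\delta\notin M_\delta$. If $\delta$ is active, put $r(\delta)=m_\delta$ and pick $x_\delta\in[s_\delta]\setminus M_\delta$. Density below $\delta$ now allows a ladder toward $x_\delta$, wherever in $[s_\delta]$ this point was chosen. Fix an increasing sequence $(\gamma_i)$ cofinal in $\delta$, and let $t_i=x_\delta{\restriction}\max(i,|s_\delta|)\supseteq s_\delta$. Choose $\beta_0<\beta_1<\cdots<\delta$ with $\beta_i>\gamma_i$ and $x_{\beta_i}\in[t_i]$, taking $\beta_i\in A_\delta$ for even $i$ and $\beta_i\in B_\delta$ for odd $i$.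 Put $E_\delta=\{\beta_i:i<\omega\}$.

The points $x_\delta$ are distinct. For (G1), the closure of a nowhere dense set is some $Z_\xi$, and $x_\delta\notin Z_\xi$ for $\delta>\xi$. For (G2), at an active $\delta$ the ladder is cofinal of type $\omega$, $x_{\beta_i}\in[x_\delta{\restriction}k]$ for $i\ge k$, and $r(\beta_i)\le m_\delta=r(\delta)$. For (G3), given $A,B,s,m$, Lemma~\ref{lem:club} yields a limit $\delta$ at which the quadruple is guessed and below which $A$ and $B$ are dense in $[s]$. This $\delta$ is active, $r(\delta)=m$, and $E_\delta$ contains infinitely many elements of $A$ and of $B$.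
\end{proof}

\subsection{Guessing with a Cohen real}

Adding $\omega_1$ Cohen reals to a ground model $V$ means forcing with the poset $\mathbb P=\mathrm{Fn}(\omega_1\times\omega,\omega)$ of finite partial functions from $\omega_1\times\omega$ to $\omega$, ordered by reverse inclusion. Let $\Gamma$ be $\mathbb P$-generic over $V$ and define $c_\delta\in\omega^\omega$ by $c_\delta(k)=(\bigcup\Gamma)(\delta,k)$. Put $\mathbb P_\delta=\mathrm{Fn}(\delta\times\omega,\omega)$ and $V_\delta=V[\Gamma\cap\mathbb P_\delta]=V[\langle c_\beta:\beta<\delta\rangle]$; these models increase with $\delta$. The poset $\mathbb P$ has the countable chain condition (ccc). Hence cardinals are preserved and every club of $V[\Gamma]$ contains a club of $V$, so stationary subsets of $\omega_1$ remain stationary. Call $\mathcal D\subseteq\omega^{<\omega}$ \emph{dense} if every $t\in\omega^{<\omega}$ has an extension in $\mathcal D$. We need the following standard facts.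
\begin{itemize}
\item[(C1)] If $\mathcal D\in V_\delta$ is dense in $\omega^{<\omega}$, then $c_\delta{\restriction}l\in\mathcal D$ for some $l$.
\item[(C2)] If $F\subseteq\omega_1$ is in $V[\Gamma]$, then $F\cap\delta\in V_\delta$ for all $\delta$ in a club.
\item[(C3)] Every subset of $\omega$ or of $\omega^{<\omega}$ in $V[\Gamma]$ lies in $V_\gamma$ for some $\gamma<\omega_1$.
\end{itemize}
For (C1), $c_\delta$ is generic for $\mathrm{Fn}(\omega,\omega)$ over $V_\delta$ by the product lemma, and the conditions that extend a member of $\mathcal D$ form a dense set in $V_\delta$. For (C2), a nice name for $F$ gives antichains $\mathcal A_\beta\subseteq\mathbb P$, with $\langle\mathcal A_\beta:\beta<\omega_1\rangle\in V$, such that $F=\{\beta:\mathcal A_\beta\cap\Gamma\ne\emptyset\}$. Each $\mathcal A_\beta$ is countable, so $\mathcal A_\beta\subseteq\mathbb P_{g(\beta)}$ for a function $g:\omega_1\to\omega_1$ in $V$. If $\delta$ is closed under $g$, then $F\cap\delta=\{\beta<\delta:\mathcal A_\beta\cap\Gamma\cap\mathbb P_\delta\ne\emptyset\}\in V_\delta$. Fact (C3) is (C2) for $F\subseteq\omega$ and $\delta\ge\omega$, together with a bijection of $\omega^{<\omega}$ with $\omega$ in $V$.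

The pair $(s,m)$ ranges over a countable set and can be assigned to ordinals in the ground model. The traces $A\cap\delta$ and $B\cap\delta$ are not guessed at all. Instead, by (C2) they often lie in $V_\delta$, and $c_\delta$ is generic over $V_\delta$. So we let the point $x_\delta$ name its own ladder: the digit $x_\delta(k)$ is read as the code of an ordinal $\beta<\delta$, and $\beta$ is accepted if it is high enough and $x_\beta$ agrees with $x_\delta$ below $k$. The acceptance rule yields (G2), and genericity yields (G3).

\begin{proof}[Proof of Theorem~\ref{thm:G}(ii)]
Every stationary subset of $\omega_1$ can be partitioned into infinitely many stationary sets. So in $V$ we can fix a function $h(\delta)=(s_\delta,m_\delta)$ from the limit ordinals below $\omega_1$ to $\omega^{<\omega}\times\omega$ all of whose fibers are stationary. Also in $V$, fix for each limit $\delta$ an increasing cofinal map $\eta_\delta:\omega\to\delta$ and an injection $e_\delta:\delta\to\omega$. For non-limit $\delta$ put $s_\delta=\emptyset$ and $m_\delta=0$. In $V[\Gamma]$ define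
\[
x_\delta={s_\delta}^\frown c_\delta,\qquad r(\delta)=m_\delta .
\]
Then $\langle x_\beta:\beta<\delta\rangle\in V_\delta$. For $\beta<\delta$ the set $\{t:{s_\delta}^\frown t\not\subset x_\beta\}$ is dense and lies in $V_\delta$, so $x_\delta\ne x_\beta$ by (C1).

\emph{(G1).} It suffices to treat a closed nowhere dense set $Z$. The set $\mathcal D_Z=\{t:[t]\cap Z=\emptyset\}$ is dense, and by (C3) it lies in some $V_\gamma$. For $\delta\ge\gamma$ the set $\{t:{s_\delta}^\frown t\in\mathcal D_Z\}$ is dense and lies in $V_\delta$. By (C1) an initial segment of $x_\delta$ is in $\mathcal D_Z$, so $x_\delta\notin Z$.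

\emph{(G2).} For non-limit $\delta$ put $E_\delta=\emptyset$. For limit $\delta$, say that $k<\omega$ \emph{accepts} $\beta<\delta$ if
\begin{equation}\label{eq:accept}
k\ge|s_\delta|,\qquad\beta\ge\eta_\delta(k),\qquad e_\delta(\beta)=x_\delta(k),\qquad x_\beta{\restriction}k=x_\delta{\restriction}k,
\end{equation}
and let $E'_\delta$ be the set of $\beta<\delta$ with $r(\beta)\le m_\delta$ that are accepted by some $k$. Since $e_\delta$ is injective, each $k$ accepts at most one $\beta$. Given $\alpha<\delta$, an element of $E'_\delta$ below $\alpha$ is accepted by some $k$ with $\eta_\delta(k)<\alpha$; there are finitely many such $k$, so $E'_\delta\cap\alpha$ is finite. Given $l$, an element $\beta\in E'_\delta$ with $x_\beta\notin[x_\delta{\restriction}l]$ is accepted by some $k<l$, so there are finitely many such $\beta$. Let $E_\delta=E'_\delta$ if this set is infinite and $E_\delta=\emptyset$ otherwise. An infinite subset of $\delta$ that meets each $\alpha<\delta$ in a finite set is cofinal of order type $\omega$, so (G2) holds.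

\emph{(G3).} Let $A,B,s,m$ be given in $V[\Gamma]$. The fiber $h^{-1}(s,m)$ is stationary in $V[\Gamma]$. By (C2) and Lemma~\ref{lem:club} it contains a $\delta$ such that $A\cap\delta,B\cap\delta\in V_\delta$ and $A,B$ are dense in $[s]$ below $\delta$. Then $r(\delta)=m$ and $x_\delta=s^\frown c_\delta$. For $j<\omega$ let $\mathcal D_j$ be the set of $t\in\omega^{<\omega}$ for which there are $k$ and $\beta\in A\cap\delta$ with
\[
\max(j,|s|)\le k<|s^\frown t|,\quad\beta\ge\eta_\delta(k),\quad e_\delta(\beta)=(s^\frown t)(k),\quad x_\beta{\restriction}k=(s^\frown t){\restriction}k .
\]
This set is defined from $A\cap\delta$, $\langle x_\beta:\beta<\delta\rangle$, $\eta_\delta$, $e_\delta$, $s$ and $j$, so $\mathcal D_j\in V_\delta$. It is dense. Given $t$, lengthen it so that $k=|s^\frown t|\ge j$, and use density below $\delta$ to choose $\beta\in A$ with $\eta_\delta(k)<\beta<\delta$ and $x_\beta\in[s^\frown t]$. Then $k$ and $\beta$ witness that $t^\frown\langle e_\delta(\beta)\rangle\in\mathcal D_j$.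

By (C1), $c_\delta{\restriction}l\in\mathcal D_j$ for some $l$. Since $s^\frown(c_\delta{\restriction}l)\subset x_\delta$, the witnesses $k\ge j$ and $\beta\in A\cap\delta$ satisfy \eqref{eq:accept}, and $r(\beta)\le m$ because $\beta\in A$; so $\beta\in E'_\delta$. A fixed $\beta$ is accepted only by $k\le\Delta(x_\beta,x_\delta)$, that is, by finitely many $k$. As $j$ is arbitrary, $E'_\delta\cap A$ is infinite. The same argument with $B$ in place of $A$ shows that $E'_\delta\cap B$ is infinite. Hence $E_\delta=E'_\delta$, and $\delta$ is as required.
\end{proof}

\begin{thebibliography}{1}

\bibitem{AS}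
Khulod Almontashery and Paul Szeptycki,
\emph{Semi-proximal spaces and normality},
arXiv:2311.00539 (2023).

\end{thebibliography}
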